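\title{The calculus of relations with boundedly many variable occurrences is decidable}

\begin{abstract}
We prove that for every $k$ the equational theory of the terms of the calculus of relations with at most $k$ variable occurrences is decidable, with no bound on the dot-dagger alternation. The reason is that the unary operations on binary relations that can be built from variable-free terms form a finite monoid: the orbit of any relation on any set under these operations has bounded size. Consequently every term with $k$ variable occurrences is equivalent to a term of size $O(k)$, and each fragment is finite up to equivalence and renaming of variables. The monoid becomes infinite as soon as one adds an operation that counts to two.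
\end{abstract}

\section{The problem and the results}\label{sec:intro}

\subsection*{Terms and equations}
Fix a countably infinite set $V=\{v_1,v_2,\dots\}$ of variables. The \emph{terms} of the calculus of relations are generated by
\[
t ::= a \mid \mathsf{I} \mid \mathsf{D} \mid \bot \mid \top \mid t\cup t \mid t\cap t \mid t^{-} \mid t\cdot t \mid t^{\smile}, \qquad a\in V .
\]
A \emph{structure} $\mathfrak A$ consists of a nonempty set $W$ and a relation $a^{\mathfrak A}\subseteq W\times W$ for each variable $a$. In $\mathfrak A$ every term denotes a binary relation on $W$. The constants denote the identity $\mathsf I=\{(x,x):x\in W\}$, the difference relation $\mathsf D=(W\times W)\setminus\mathsf I$, the empty relation $\bot$ and the full relation $\top=W\times W$. The symbols $\cup$, $\cap$, ${}^{-}$ denote union, intersection and complement in $W\times W$, and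
\[
X\cdot Y=\{(x,y): (x,z)\in X\text{ and }(z,y)\in Y\text{ for some }z\},\qquad X^{\smile}=\{(y,x):(x,y)\in X\}
\]
are composition and converse. Let $\mathsf{REL}$ be the class of all structures. An equation $t=s$ is \emph{valid}, and the terms $t$ and $s$ are \emph{equivalent}, if $t$ and $s$ denote the same relation in every structure. The \emph{equational theory} of a set of terms is the set of valid equations between its members. The \emph{$k$-variable-occurrence fragment} of a set of terms consists of its members with at most $k$ occurrences of variables, where repeated occurrences of one variable are counted separately: $a\cdot a^{\smile}$ has two occurrences.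

\subsection*{Dot-dagger alternation}
Composition is an existential quantifier over an intermediate point. Its dual $t\dagger s:=(t^-\cdot s^-)^-$ is a universal one: $(x,y)\in X\dagger Y$ if and only if every $z$ satisfies $(x,z)\in X$ or $(z,y)\in Y$. The De Morgan laws
\begin{gather*}
(t\cup s)^-=t^-\cap s^-,\quad (t\cap s)^-=t^-\cup s^-,\quad (t\cdot s)^-=t^-\dagger s^-,\quad (t\dagger s)^-=t^-\cdot s^-,\\
(t^{\smile})^-=(t^-)^{\smile},\quad t^{--}=t,\quad \mathsf I^-=\mathsf D,\quad \mathsf D^-=\mathsf I,\quad \bot^-=\top,\quad \top^-=\bot
\end{gather*}
push complements down to the variables. They turn every term into its \emph{negation normal form}, which is built from $a$, $a^-$ and the four constants by $\cup,\cap,\cdot,\dagger,{}^{\smile}$ and has the same variable occurrences. On negation normal forms, let $\Sigma_0=\Pi_0$ be the set of terms containing neither $\cdot$ nor $\dagger$; let $\Sigma_{n+1}$ be the least set that contains $\Pi_n$ and is closed under $\cup,\cap,\cdot,{}^{\smile}$; and let $\Pi_{n+1}$ be the least set that contains $\Sigma_n$ and is closed under $\cup,\cap,\dagger,{}^{\smile}$. A term has \emph{dot-dagger alternation at most $n$} if its negation normal form lies in $\Sigma_n$. Thus $n$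 measures how often existential and universal quantifiers alternate, and every term has some finite alternation. Two facts are known.
\begin{itemize}
\item[(K1)] The equational theory of all terms is undecidable, even for terms in one variable that may occur arbitrarily often. The equational theory of $\Sigma_n$, and that of $\Pi_n$, is decidable for $n\le1$ and undecidable for $n\ge2$.
\item[(K2)] For each $n$ and each $k$, the equational theory of the $k$-variable-occurrence fragment of $\Sigma_n$ is decidable.
\end{itemize}
The following question comes from \cite{Nakamura}: \emph{is the equational theory of the $k$-variable-occurrence fragment of the set of all terms decidable for each $k$?}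

Fact (K2) does not answer it, because a bound on the occurrences puts no bound on the alternation. The terms $t_0=a$, $t_{n+1}=(\mathsf D\cdot t_n)^-$ have one variable occurrence, and the negation normal forms of $t_1,t_2,t_3,\dots$ are
\[
\mathsf I\dagger a^-,\qquad \mathsf I\dagger(\mathsf D\cdot a),\qquad \mathsf I\dagger(\mathsf D\cdot(\mathsf I\dagger a^-)),\qquad\dots
\]
On the branch from the root to $a$, the $n$-th of these has $n$ alternating symbols $\dagger$ and $\cdot$, whereas on a branch of a term in $\Sigma_m$ or $\Pi_m$ these symbols form at most $m$ blocks of equal symbols (induction on $m$). By (K1), two levels of alternation cause undecidability when variables may be repeated freely, so one may suspect that unbounded alternation can make up for a bounded number of occurrences. The simplest cases point the other way. For $k=0$ there are at most $32$ inequivalent terms, whatever their alternation (Lemma~\ref{lem:const}), and $t_3$ is equivalent to $t_1$ (Section~\ref{sec:selector}). This suggests that deep alternation around few variables always collapses, and so it does.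

\begin{theorem}\label{thm:main}
For each $k$, the equational theory of the $k$-variable-occurrence fragment of the set of all terms is decidable.
\end{theorem}

\subsection*{The monoid of one-hole operators}
The case $k=1$ carries the whole difficulty. In a term with one variable occurrence, follow the branch from that occurrence up to the root. Each step applies complement, converse, or a binary operation whose other argument is variable-free. This leads to the following definitions. For a nonempty set $W$ let $\mathrm{Rel}(W)$ be the set of all binary relations on $W$; we write $\neg X$ for the complement of a relation $X$. A \emph{letter} is one of the unary operations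
\[
\neg,\qquad {}^{\smile},\qquad X\mapsto c\cap X,\qquad X\mapsto c\cup X,\qquad X\mapsto c\cdot X,\qquad X\mapsto X\cdot c,
\]
where $c$ is a variable-free term; it acts on $\mathrm{Rel}(W)$ for every $W$. A \emph{word} $w=\ell_n\cdots\ell_1$ of letters acts by composition, $wX=\ell_n(\cdots\ell_1(X))$, and the empty word acts as the identity. The \emph{orbit} of $R\in\mathrm{Rel}(W)$ is the set of all relations $wR$. Two words are \emph{equivalent} if they act identically on $\mathrm{Rel}(W)$ for every $W$. Equivalence is compatible with concatenation, so the classes form a monoid $M$.

\begin{theorem}\label{thm:orbit}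
There is a constant $K$ such that for all $W$ and all $R\in\mathrm{Rel}(W)$ the orbit of $R$ has at most $K$ elements.
\end{theorem}

\begin{theorem}\label{thm:monoid}
The monoid $M$ is finite.
\end{theorem}

Theorem~\ref{thm:orbit} implies Theorem~\ref{thm:monoid} by a counting argument on finite automata. A term with $k$ occurrences is a binary tree with $k$ leaves in which a word is applied at every node, so Theorem~\ref{thm:monoid} leaves only finitely many inequivalent terms up to renaming, and Theorem~\ref{thm:main} follows. The same normal form gives more. The \emph{size} of a term is its number of symbols. A \emph{quantifier-free formula} is a Boolean combination of equations; it is \emph{valid over} a class $\mathcal K\subseteq\mathsf{REL}$ if it is true in every member of $\mathcal K$. The class $\mathcal K$ is \emph{closed under injective renaming of variables} if, for every $\mathfrak A\in\mathcal K$ and every injective $\rho\colon V\to V$, it contains the structure $\mathfrak A^\rho$ on the same set in which each variable $a$ denotes $\rho(a)^{\mathfrak A}$. The class of all finite structures is an example.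

\begin{theorem}\label{thm:more}
\begin{enumerate}
\item[(1)] There are a constant $C$ and a single algorithm, not depending on $k$, that turns any term with exactly $k$ variable occurrences into an equivalent term with the same sequence of variable occurrences and of size at most $C(k+1)$. The resulting term has dot-dagger alternation $O(k)$.
\item[(2)] There is a constant $c$ such that, for $k\ge1$, the number of inequivalent terms with exactly $k$ variable occurrences over $n$ fixed variables lies between $n^k$ and $c^kn^k$.
\item[(3)] For each $k$ and every class $\mathcal K\subseteq\mathsf{REL}$ closed under injective renaming of variables, the set of quantifier-free formulas with at most $k$ variable occurrences in total that are valid over $\mathcal K$ is decidable.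
\end{enumerate}
\end{theorem}

One might expect Theorem~\ref{thm:monoid} to hold for a soft reason, namely that the letters can test nothing but equality of points. The next theorem rules this out. The letter $X\mapsto\mathsf D\cdot X$ asks whether $(z,y)\in X$ for at least one $z\ne x$; an operation that asks for two such $z$ destroys finiteness.

\begin{theorem}\label{thm:two}
Let $E_2X=\{(x,y):(z,y)\in X\text{ for at least two }z\ne x\}$. If $E_2$ is added to the letters, the resulting monoid of words modulo equivalence is infinite.
\end{theorem}

Sections~\ref{sec:const}--\ref{sec:close} prove Theorem~\ref{thm:orbit}, Section~\ref{sec:nf} derives Theorems~\ref{thm:main}, \ref{thm:monoid} and \ref{thm:more}, and Section~\ref{sec:two} proves Theorem~\ref{thm:two}. The proofs use neither (K1) nor (K2); these facts return only in Remark~\ref{rem:final}.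

\section{Variable-free terms and five generators}\label{sec:const}

There are infinitely many letters, one family for each variable-free term. The first step is to cut them down to finitely many.

\begin{lemma}\label{lem:const}
For each variable-free term $c$ and each $j\in\{1,2,3\}$ there is a constant among $\bot,\mathsf I,\mathsf D,\top$ that has the same value as $c$ on every set $W$ with $\min(|W|,3)=j$. There are at most $32$ inequivalent variable-free terms.
\end{lemma}

\begin{proof}
By induction on $c$ it suffices to show that the four constants are closed under the operations, with tables that depend only on $\min(|W|,3)$. Since $\mathsf I$ and $\mathsf D$ are complementary, the constants are closed under $\cup,\cap,{}^-$, with tables that do not depend on $W$, and converse fixes each of them. For composition, $\mathsf I$ is neutral, $\bot$ is absorbing, and $\top\cdot\top=\top$. A pair $(x,y)$ lies in $\mathsf D\cdot\top$ if and only if some $z$ differs from $x$, so $\mathsf D\cdot\top$, and symmetrically $\top\cdot\mathsf D$, is $\bot$ for $|W|=1$ and $\top$ for $|W|\ge2$. A pair $(x,y)$ lies in $\mathsf D\cdot\mathsf D$ if and only if some $z$ differs from both $x$ and $y$, so $\mathsf D\cdot\mathsf D$ is $\bot$,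 $\mathsf I$, $\top$ for $|W|=1$, $|W|=2$, $|W|\ge3$ respectively. For $|W|=1$ there are only two relations, so the number of classes is at most $2\cdot4\cdot4$.
\end{proof}

Fix a finite set $\Gamma$ of variable-free terms that contains exactly one term from each class, and let $\mathbb A$ be the finite set of letters consisting of $\neg$, ${}^{\smile}$ and the letters with $c\in\Gamma$. Every letter is equivalent to a letter of $\mathbb A$, so every word is equivalent to a word over $\mathbb A$.

On a set with at least three points the list shrinks further. Put
\[
\alpha X=X\cap\mathsf I,\qquad \beta X=X\cap\mathsf D,\qquad \sigma X=\neg(\mathsf D\cdot X).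
\]

\begin{lemma}\label{lem:gen}
If $|W|\ge3$, the orbit of $R\in\mathrm{Rel}(W)$ is the closure of $\{R\}$ under the five operations $\neg,{}^{\smile},\alpha,\beta,\sigma$.
\end{lemma}

\begin{proof}
Each of the five operations is a word. Conversely, by Lemma~\ref{lem:const} it suffices to express the letters with $c\in\{\bot,\mathsf I,\mathsf D,\top\}$. The letters $\top\cap X$, $\bot\cup X$, $\mathsf I\cdot X$, $X\cdot\mathsf I$ act as the identity. The letters $\bot\cap X$, $\bot\cdot X$, $X\cdot\bot$ have the constant value $\bot=\alpha\beta X$, and $\top\cup X=\neg\alpha\beta X$. Further, $\mathsf I\cup X=\neg\beta\neg X$, $\mathsf D\cup X=\neg\alpha\neg X$ and $\mathsf D\cdot X=\neg\sigma X$. Since $|W|\ge3$ we have $\top=\mathsf D\cdot\mathsf D$, hence $\top\cdot X=\mathsf D\cdot(\mathsf D\cdot X)=\neg\sigma\neg\sigma X$. Finally $X\cdot c=(c\cdot X^{\smile})^{\smile}$ for $c\in\{\mathsf D,\top\}$.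
\end{proof}

\section{The selector and an example}\label{sec:selector}

Think of a relation $X$ as a $0$-$1$ matrix, and let $X^y=\{x:(x,y)\in X\}$ be its \emph{column} at $y$. Of the five generators only $\sigma$ contains a quantifier. A pair $(x,y)$ lies in $\mathsf D\cdot X$ if and only if $X^y$ contains a point other than $x$, so $(x,y)\in\sigma X$ if and only if $X^y\subseteq\{x\}$. Hence, on every set $W$,
\begin{equation}\label{eq:sigma}
(\sigma X)^y=\begin{cases}W & \text{if } X^y=\emptyset,\\ X^y & \text{if } |X^y|=1,\\ \emptyset & \text{if } |X^y|\ge2.\end{cases}
\end{equation}
We call $\sigma$ the \emph{selector}: it keeps the singleton columns and, of every other column, remembers only whether it was empty. For $|W|\ge2$, repeated application keeps singleton columns and exchanges $\emptyset$ and $W$, so $\sigma^3=\sigma$; for $|W|=1$ the selector has the constant value $\top$, so again $\sigma^3=\sigma$. This is the equivalence of $t_3$ and $t_1$ from Section~\ref{sec:intro}.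

As long as converse is not used, the columns evolve independently. After one application of $\sigma$ the column at $y$ is $\emptyset$, $W$ or $\{z\}$, and from then on it is always a union of the sets $\{y\}$, $\{z\}$ and $W\setminus\{y,z\}$, because $\neg,\alpha,\beta,\sigma$ preserve this form. The difficulty is converse. It turns rows into columns, and a row collects information from all columns at once, so alternating $\sigma$ and ${}^{\smile}$ could conceivably produce new relations forever. The following example shows why it does not.

\begin{example}\label{ex:nat}
Let $W=\mathbb N=\{0,1,2,\dots\}$, $f(y)=\max(y-1,0)$ and $R=\{(f(y),y):y\in\mathbb N\}$. All columns of $R$ are singletons, so $\sigma R=R$. The columns of $R^{\smile}$ are the fibers of $f$, namely $\{0,1\}$ at $0$ and $\{y+1\}$ at $y\ge1$. The selector erases the fiber with two elements: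
\[
X_1=\sigma(R^{\smile})=\{(y+1,y):y\ge1\}.
\]
The function $f$ has been replaced by the \emph{injective} function $y\mapsto y+1$ on $\{y\ge 1\}$. Take the converse again. The columns of $X_1^{\smile}$ are $\emptyset$ at $0$ and $1$, and $\{y-1\}$ at $y\ge2$. No column has two elements, so nothing more is erased, but the empty columns are filled:
\[
X_2=\sigma(X_1^{\smile})=X_1^{\smile}\cup(\mathbb N\times\{0,1\}).
\]
We may now empty these columns again, $\sigma X_2=X_1^{\smile}$, and we are in a loop. Or we may keep them and take the converse. Then every column of $X_2^{\smile}$ contains $0$ and $1$, so $\sigma(X_2^{\smile})=\bot$, and the function is forgotten. It is also forgotten if we complement first: $\sigma\neg X_2=\mathbb N\times\{0,1\}$ remembers only a subset of $\mathbb N$. Finally, the diagonal opens one more path. The relation $\beta R$ lacks the pair $(0,0)$, the columns of $(\beta R)^{\smile}$ are $\{y+1\}$ for all $y\ge0$, and we obtain a second injective function, $y\mapsto y+1$ on all of $\mathbb N$.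
\end{example}

The general proof follows this pattern. After one selector, a relation is described by a partial function and two sets. Every further selector either forgets the function or changes the description in one of four ways. The changes stop because the function becomes injective after one passage through the converse and is then only inverted or stripped of its fixed points. We first make precise what ``forgetting the function'' means.

\section{Tame relations}\label{sec:tame}

A relation such as $\mathbb N\times\{0,1\}$ has a large group of symmetries. Letters cannot destroy symmetries, and few relations have all the symmetries of a large group.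

\begin{definition}
A relation $X\in\mathrm{Rel}(W)$ is \emph{$m$-tame} if $W$ has a partition into at most $m$ blocks such that $X$ is invariant under every permutation of $W$ that maps each block onto itself. We say \emph{tame} for $9$-tame.
\end{definition}

Here a permutation $\pi$ acts by $\pi X=\{(\pi x,\pi y):(x,y)\in X\}$, and $X$ is invariant under $\pi$ if and only if $\pi(X^y)=X^{\pi y}$ for all $y$. For $P\subseteq W$, the relations $W\times P$ and $\mathsf I_P=\{(x,x):x\in P\}$ are $2$-tame, with blocks $P$ and $W\setminus P$. In particular $\alpha X$ is $2$-tame for every $X$.

\begin{lemma}\label{lem:tame}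
If $X$ is $m$-tame, then every member of its orbit is $m$-tame, and the orbit has at most $2^{m^2+m}$ elements.
\end{lemma}

\begin{proof}
Let $G$ be the group of permutations that preserve the blocks of a partition witnessing tameness. A permutation $\pi$ of $W$ commutes with $\neg,{}^{\smile},\cup,\cap,\cdot$ and fixes $\bot,\mathsf I,\mathsf D,\top$. By Lemma~\ref{lem:const} it commutes with every letter, so every member of the orbit is $G$-invariant and is therefore a union of $G$-orbits on $W\times W$. Suppose that $x,x'$ lie in one block, that $y,y'$ lie in one block, and that $x=y$ holds exactly if $x'=y'$. Then $x\mapsto x'$, $y\mapsto y'$ is a finite partial injection inside the blocks, and it extends to an element of $G$. So there are at most $m^2$ orbits off the diagonal and at most $m$ on it.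
\end{proof}

The argument needs $c$ to be variable-free in the letters. If an arbitrary fixed relation were allowed, orbits could be infinite: on $\mathbb N$, multiplying $\mathsf I$ repeatedly by the successor relation gives infinitely many relations.

It is now enough to follow an orbit until it reaches a tame relation.

\begin{lemma}\label{lem:absorb}
Let $|W|\ge3$, and let $S\subseteq\mathrm{Rel}(W)$ be a finite set that is closed under $\neg,{}^{\smile},\beta$ and such that $\sigma X$ is in $S$ or tame for every $X\in S$. Then the orbit of each $R\in S$ has at most $|S|\,(1+2^{91})$ elements.
\end{lemma}

\begin{proof}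
Let $\Omega$ be the union of $S$ and of the orbits of all tame relations of the form $\alpha X$ or $\sigma X$ with $X\in S$. Since $\alpha X$ is always tame, $\Omega$ is closed under the five generators, so it contains the orbit of $R$ by Lemma~\ref{lem:gen}. There are at most $2|S|$ such tame relations, and each has an orbit of size at most $2^{90}$ by Lemma~\ref{lem:tame}.
\end{proof}

Closure under $\neg,{}^{\smile},\beta$ costs only a factor $12$. The \emph{variants} of a relation $Z$ are the three \emph{positive} variants $Z$, $Z\cap\mathsf D$, $Z\cup\mathsf I$, which agree with $Z$ off the diagonal, and the three \emph{negative} variants $\neg Z$, $(\neg Z)\cap\mathsf D$, $(\neg Z)\cup\mathsf I$, which agree with $\neg Z$ off the diagonal. The \emph{cluster} $\mathrm{Cl}(Z)$ consists of the variants of $Z$ and the variants of $Z^{\smile}$. It has at most $12$ elements, all in the orbit of $Z$. It is closed under $\neg,{}^{\smile},\beta$: the operation $\beta$ sends the positive variants of $Z$ to $Z\cap\mathsf D$ and the negative ones to $(\neg Z)\cap\mathsf D$; complement exchanges $Z$ with $\neg Z$, $Z\cap\mathsf D$ with $(\neg Z)\cup\mathsf I$, and $Z\cup\mathsf I$ with $(\neg Z)\cap\mathsf D$; and converse exchanges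 the variants of $Z$ with those of $Z^{\smile}$. The set $S$ will be a union of clusters, and what remains is to compute $\sigma$ on a cluster.

\section{Plain relations and their successors}\label{sec:plain}

In this section and the next, $|W|\ge4$. A relation is \emph{plain} if each of its columns is empty, a singleton, or $W$. By \eqref{eq:sigma}, $\sigma X$ is plain for every $X$. Given a partial function $p$ on $W$ and a decomposition $W=A\sqcup B\sqcup\operatorname{dom}p$, let $\langle A,B,p\rangle$ be the relation with columns
\[
W\ \ (y\in A),\qquad \emptyset\ \ (y\in B),\qquad \{p(y)\}\ \ (y\in\operatorname{dom}p).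
\]
Every plain relation has exactly one such description, and we call $p$ its \emph{function}.

Three constructions on a partial function $p$ appeared in Example~\ref{ex:nat}. Removing the diagonal replaces $p$ by its restriction $p_{\ne}$ to $\{y:p(y)\ne y\}$; we write $\operatorname{Fix}p=\{y:p(y)=y\}$ for the set of discarded points. The graph $G(p)=\{(x,p(x)):x\in\operatorname{dom}p\}$ has the fiber $p^{-1}(y)$ as its column at $y$. Its selector is, by \eqref{eq:sigma},
\[
T(p):=\sigma G(p)=\bigl\langle\{y:p^{-1}(y)=\emptyset\},\ \{y:|p^{-1}(y)|\ge2\},\ \hat p\bigr\rangle,
\]
where $\hat p(y)$ is defined when $|p^{-1}(y)|=1$ and is then the unique element of $p^{-1}(y)$.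

\begin{definition}
The \emph{successors} of a plain relation $Z=\langle A,B,p\rangle$ are the four plain relations
\[
Z'=\langle B,A,p\rangle,\qquad Z^*=\langle B\cup\operatorname{Fix}p,\,A,\,p_{\ne}\rangle,\qquad T(p),\qquad T(p_{\ne}).
\]
\end{definition}

\begin{proposition}\label{prop:succ}
If $Z$ is plain and $X\in\mathrm{Cl}(Z)$, then $\sigma X$ is tame or a successor of $Z$.
\end{proposition}

The proposition is the conjunction of the next two lemmas, which treat the variants of $Z$ and of $Z^{\smile}$.

\begin{lemma}\label{lem:A}
If $X$ is a variant of a plain relation $Z$, then $\sigma X$ is $Z'$, $Z^*$ or a $2$-tame relation.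
\end{lemma}

\begin{proof}
Let $Z=\langle A,B,p\rangle$ and $F=\operatorname{Fix}p$. The table lists the column $X^y$ according to the position of $y$, and the relation $\sigma X$ given by \eqref{eq:sigma}.
\begin{center}
\begin{tabular}{c|cccc|c}
$X$ & $y\in A$ & $y\in B$ & $y\in F$ & $y\in\operatorname{dom}p_{\ne}$ & $\sigma X$\\ \hline
$Z$ & $W$ & $\emptyset$ & $\{y\}$ & $\{p(y)\}$ & $\langle B,A,p\rangle$\\
$Z\cap\mathsf D$ & $W\setminus\{y\}$ & $\emptyset$ & $\emptyset$ & $\{p(y)\}$ & $\langle B\cup F,A,p_{\ne}\rangle$\\
$Z\cup\mathsf I$ & $W$ & $\{y\}$ & $\{y\}$ & $\{y,p(y)\}$ & $\mathsf I_{B\cup F}$\\
$\neg Z$ & $\emptyset$ & $W$ & $W\setminus\{y\}$ & $W\setminus\{p(y)\}$ & $W\times A$\\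
$(\neg Z)\cap\mathsf D$ & $\emptyset$ & $W\setminus\{y\}$ & $W\setminus\{y\}$ & $W\setminus\{y,p(y)\}$ & $W\times A$\\
$(\neg Z)\cup\mathsf I$ & $\{y\}$ & $W$ & $W$ & $W\setminus\{p(y)\}$ & $\mathsf I_A$
\end{tabular}
\end{center}
Every entry that is $W$ with at most two points removed has at least two elements, and so is sent to $\emptyset$. This is where $|W|\ge4$ is used: for $|W|=3$ the set $W\setminus\{y,p(y)\}$ in the fifth row would be a singleton. The last four results are $2$-tame.
\end{proof}

For the converse we must understand the rows of $Z$. A full column of $Z$ contributes a point to every row, and a column that is not full contributes a point to all rows of $\neg Z$ but at most one. So the columns of the variants of $Z^{\smile}$ tend to be large, and the selector erases them. The function survives only if $Z$ has no full column.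

\begin{lemma}\label{lem:B}
If $X$ is a variant of $Z^{\smile}$, where $Z=\langle A,B,p\rangle$, then $\sigma X$ is $T(p)$, $T(p_{\ne})$ or a tame relation.
\end{lemma}

\begin{proof}
We have $x\in(Z^{\smile})^y$ if and only if $y\in Z^x$, that is, if and only if $x\in A$ or $p(x)=y$. With $C=W\setminus A$, the columns at $y$ of $Z^{\smile}$ and of its complement are therefore
\[
A\cup p^{-1}(y)\qquad\text{and}\qquad C\setminus p^{-1}(y),
\]
and the column $X^y$ differs from one of these sets at most in the point $y$.

\emph{Negative variants.} Call $y$ \emph{thin} if $|X^y|\le1$. For thin $y$ the set $C\setminus p^{-1}(y)$ is contained in $X^y\cup\{y\}$ and so has at most two elements. If $y\ne y'$ are both thin, then, the fibers $p^{-1}(y)$ and $p^{-1}(y')$ being disjoint,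
\[
C=(C\setminus p^{-1}(y))\cup(C\setminus p^{-1}(y'))
\]
has at most four elements.

If $|C|\ge5$, there is thus a point $u$ such that no point other than $u$ is thin. All columns of $\sigma X$ except the one at $u$ are empty, so $\sigma X$ is $\bot$, $W\times\{u\}$ or $\{(z,u)\}$ for some $z$. Each of these is $3$-tame, with blocks $\{u\}$, $\{z\}$ and the rest.

If $|C|\le4$, then $Z$ itself is tame. Indeed, $\operatorname{dom}p\subseteq C$, so $Q=C\cup p(\operatorname{dom}p)$ has at most $8$ elements. A permutation that fixes $Q$ pointwise maps $A$ onto $A$, where all columns are $W$, and fixes each $y\in C$ together with its column, which is $\emptyset$ or $\{p(y)\}$. The singletons of $Q$ and the set $W\setminus Q$ form at most $9$ blocks. Since $\sigma X$ lies in the orbit of $Z$, it is tame by Lemma~\ref{lem:tame}.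

\emph{Positive variants.} Now $X^y\supseteq A\setminus\{y\}$ for all $y$. If $|A|\ge3$, every column has at least two elements and $\sigma X=\bot$.

Let $|A|\in\{1,2\}$. For $y\notin A$ we have $X^y\supseteq A\neq\emptyset$, so $(\sigma X)^y$ is either empty or equal to $A$, the latter only when $A$ is a singleton. For $y\in A$ the column $(\sigma X)^y$ is $\emptyset$, $W$ or a singleton $\{z_y\}$. Let $Q$ consist of the points of $A$ and the points $z_y$ that occur, so that $|Q|\le4$. Take as blocks the singletons of $Q$, the set of $y\notin Q$ with $(\sigma X)^y=\emptyset$, and the set of $y\notin Q$ with $(\sigma X)^y=A$. A permutation $\pi$ that preserves these blocks fixes each of the sets $\emptyset$, $W$, $A$, $\{z_y\}$ that occur as columns, and the columns of $\sigma X$ at $y$ and at $\pi y$ are equal. So $\sigma X$ is $6$-tame.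

Let $A=\emptyset$. Then $Z^{\smile}=G(p)$, and the positive variants are $G(p)$, $G(p)\cap\mathsf D=G(p_{\ne})$ and $G(p)\cup\mathsf I$. The selector sends the first two to $T(p)$ and $T(p_{\ne})$. The third has the column $p_{\ne}^{-1}(y)\cup\{y\}$ at $y$, with $y\notin p_{\ne}^{-1}(y)$, so the selector sends it to the $2$-tame relation $\mathsf I_P$ with $P=\{y:p_{\ne}^{-1}(y)=\emptyset\}$.
\end{proof}

\section{Bounded orbits}\label{sec:close}

It remains to see that taking successors terminates. This rests on four properties of a partial function $p$ and an injective partial function $g$.
\begin{itemize}
\item[(a)] $\hat p$ is injective, because $\hat p(y)\in p^{-1}(y)$ and distinct fibers are disjoint.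
\item[(b)] $\hat g=g^{-1}$, because every nonempty fiber of $g$ is a singleton.
\item[(c)] If $p$ has no fixed point, neither has $\hat p$, because $\hat p(y)=y$ implies $p(y)=y$.
\item[(d)] $g_{\ne}$ is injective and $(g^{-1})_{\ne}=(g_{\ne})^{-1}$, because $g$ and $g^{-1}$ have the same fixed points.
\end{itemize}

\begin{lemma}\label{lem:54}
Every plain relation $Z_0$ belongs to a set $\mathcal P$ of at most $54$ plain relations that contains all successors of its members.
\end{lemma}

\begin{proof}
We first close under $Z\mapsto Z'$ and $Z\mapsto Z^*$. For $Z=\langle A,B,p\rangle$ and $F=\operatorname{Fix}p$ let $\Delta(Z)$ consist of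
\begin{gather*}
\langle A,B,p\rangle,\qquad \langle A\cup F,B,p_{\ne}\rangle,\qquad \langle A,B\cup F,p_{\ne}\rangle,\\
\langle B,A,p\rangle,\qquad \langle B,A\cup F,p_{\ne}\rangle,\qquad \langle B\cup F,A,p_{\ne}\rangle .
\end{gather*}
The operation ${}'$ exchanges each relation in the upper line with the one below it. The operation ${}^*$ sends $\langle A,B,p\rangle$ to $\langle B\cup F,A,p_{\ne}\rangle$ and $\langle B,A,p\rangle$ to $\langle A\cup F,B,p_{\ne}\rangle$; on the other four relations it coincides with ${}'$, since $p_{\ne}$ has no fixed point. So $\Delta(Z)$ is closed under both operations. A member of $\Delta(Z)$ has function $q\in\{p,p_{\ne}\}$, so its two remaining successors $T(q)$ and $T(q_{\ne})$ lie in $\{T(p),T(p_{\ne})\}$.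

Hence it suffices to find a set $\mathcal D\ni Z_0$ of at most nine plain relations such that $T(p),T(p_{\ne})\in\mathcal D$ whenever $p$ is the function of a member of $\mathcal D$; then $\mathcal P=\bigcup_{Z\in\mathcal D}\Delta(Z)$ has the required properties. Let $f$ be the function of $Z_0$ and $h=f_{\ne}$. We must include $T(f)$ and $T(h)$, whose functions are $\hat f$ and $\hat h$. Put
\[
\mathcal G=\{\hat f,\ (\hat f)_{\ne},\ \hat h\},\qquad \mathcal D=\{Z_0,\ T(f),\ T(h)\}\cup\{T(g),\ T(g^{-1}):g\in\mathcal G\}.
\]
(The functions $(\hat f)_{\ne}$ and $\hat h$ may differ: in Example~\ref{ex:nat} only the second is defined at $0$.) The members of $\mathcal G$ are injective by (a) and (d), and $\mathcal G$ is closed under $g\mapsto g_{\ne}$ because $\hat h$ has no fixed point by (c). Using (b) and (d) we obtain, for $g\in\mathcal G$: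
\begin{center}
\begin{tabular}{c|c|cc}
member of $\mathcal D$ & its function $p$ & $T(p)$ & $T(p_{\ne})$\\ \hline
$Z_0$ & $f$ & $T(f)$ & $T(h)$\\
$T(f)$ & $\hat f$ & $T(\hat f)$ & $T((\hat f)_{\ne})$\\
$T(h)$ & $\hat h$ & $T(\hat h)$ & $T(\hat h)$\\
$T(g)$ & $g^{-1}$ & $T(g^{-1})$ & $T((g_{\ne})^{-1})$\\
$T(g^{-1})$ & $g$ & $T(g)$ & $T(g_{\ne})$
\end{tabular}
\end{center}
All entries of the last two columns are in $\mathcal D$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:orbit}]
If $|W|\le3$, then $\mathrm{Rel}(W)$ has at most $2^9$ elements. Let $|W|\ge4$ and $R\in\mathrm{Rel}(W)$. For each $X\in\mathrm{Cl}(R)$ the relation $\sigma X$ is plain; let $\mathcal P_X\ni\sigma X$ be a set as in Lemma~\ref{lem:54}. Put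
\[
S=\mathrm{Cl}(R)\cup\bigcup_{X\in\mathrm{Cl}(R)}\ \bigcup_{Z\in\mathcal P_X}\mathrm{Cl}(Z),\qquad |S|\le12+12\cdot54\cdot12=7788 .
\]
As a union of clusters, $S$ is closed under $\neg,{}^{\smile},\beta$. If $X\in\mathrm{Cl}(R)$, then $\sigma X\in\mathcal P_X\subseteq S$. If $Y\in\mathrm{Cl}(Z)$ with $Z\in\mathcal P_X$, then by Proposition~\ref{prop:succ} the relation $\sigma Y$ is tame or a successor of $Z$, and the successors of $Z$ lie in $\mathcal P_X\subseteq S$. Lemma~\ref{lem:absorb} gives the theorem with $K=7788\,(1+2^{91})$.
\end{proof}

\section{Normal forms and decidability}\label{sec:nf}

Theorem~\ref{thm:orbit} bounds each orbit separately, whereas two words are equivalent only if they agree on all relations over all sets. The gap is closed by the observation that orbits of bounded size under a finite alphabet come in finitely many shapes.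

\begin{proof}[Proof of Theorem~\ref{thm:monoid}]
A \emph{pointed $\mathbb A$-automaton} is a set $Q$ with an initial element $q_0$ and a map $Q\to Q$ for each letter of $\mathbb A$; a word $w$ over $\mathbb A$ then determines an element $wq_0\in Q$. An isomorphism is a bijection that respects the initial elements and the maps, and it sends $wq_0$ to $wq_0'$ for every $w$. Because $\mathbb A$ is finite, there are only finitely many isomorphism types with at most $K$ elements: on an $n$-element set there are $n^{1+n|\mathbb A|}$ such automata.

For every pair $(W,R)$ the orbit of $R$, with initial element $R$, is a pointed $\mathbb A$-automaton with at most $K$ elements. Choose pairs $(W_1,R_1),\dots,(W_r,R_r)$ whose orbits represent all isomorphism types that occur. Whether $wR=w'R$ holds depends only on the isomorphism type of the orbit of $R$. So two words $w,w'$ over $\mathbb A$ are equivalent if and only if $wR_i=w'R_i$ for $i=1,\dots,r$. Since every class of $M$ contains a word over $\mathbb A$, the map $w\mapsto(wR_1,\dots,wR_r)$ induces an injection of $M$ into a set with at most $K^r$ elements.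
\end{proof}

Fix a finite set $U$ of words over $\mathbb A$ that contains exactly one word from each class of $M$, and let $u_\varepsilon\in U$ represent the empty word. For a word $u$ and a term $t$, let $u[t]$ be the term obtained by applying the letters of $u$ syntactically; for instance, the letter $\neg$ turns $t$ into $t^-$ and the letter $X\mapsto c\cdot X$ turns $t$ into $c\cdot t$. In every structure, the value of $u[t]$ is $u$ applied to the value of $t$, and $u[t]$ has the same sequence of variable occurrences as $t$. Define $\mathcal N_0=\Gamma$, $\mathcal N_1=\{u[a]:u\in U,\ a\in V\}$ and, for $k\ge2$,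
\[
\mathcal N_k=\{u[t\star s]: u\in U,\ \star\in\{\cup,\cap,\cdot\},\ t\in\mathcal N_i,\ s\in\mathcal N_j,\ i,j\ge1,\ i+j=k\}.
\]
For $k\ge1$, a member of $\mathcal N_k$ is given by a binary tree with $k$ leaves, a variable at each leaf, a binary symbol at each of the $k-1$ inner nodes, and a word of $U$ at each of the $2k-1$ nodes. In particular, $\mathcal N_k$ has only finitely many members over a finite set of variables.

\begin{lemma}\label{lem:nf}
There is one algorithm that turns each term $t$ with exactly $k$ variable occurrences, for any $k$, into an equivalent term $\mathrm{nf}(t)\in\mathcal N_k$ with the same sequence of variable occurrences.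
\end{lemma}

\begin{proof}
The algorithm contains two finite tables that do not depend on $k$. The first gives, for each constant and for each operation applied to members of $\Gamma$, the member of $\Gamma$ equivalent to the result. The second gives, for $\ell\in\mathbb A$ and $u\in U$, the member $\ell\bullet u$ of $U$ equivalent to $\ell u$. Define $\mathrm{nf}(t)$ by recursion on $t$. If $t$ is variable-free, use the first table. For a variable put $\mathrm{nf}(a)=u_\varepsilon[a]$. Let $t=s^-$ or $t=s^{\smile}$, where $s$ contains a variable. Then $\mathrm{nf}(s)$ was produced in the form $u[r]$, where $u\in U$ is the word at the root, and we put $\mathrm{nf}(t)=(\ell\bullet u)[r]$ with $\ell$ the letter $\neg$ or ${}^{\smile}$. Let $t=s\star s'$. If exactly one argument is variable-free, with normal form $c\in\Gamma$, and the other has normal form $u[r]$, put $\mathrm{nf}(t)=(\ell\bullet u)[r]$, where $\ell$ is $X\mapsto c\cup X$ or $X\mapsto c\cap X$ if $\star$ is $\cup$ or $\cap$ (these operations are commutative), and $\ell$ is $X\mapsto c\cdot X$ or $X\mapsto X\cdot c$, according to the side of $c$, if $\star$ is composition. If both arguments contain variables, put $\mathrm{nf}(t)=u_\varepsilon[\mathrm{nf}(s)\star\mathrm{nf}(s')]$.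 Each step preserves the value in every structure and the sequence of variable occurrences, and stays in the appropriate $\mathcal N_j$.
\end{proof}

The decidability proofs combine Lemma~\ref{lem:nf} with two elementary facts. First, every finite set is decidable: an algorithm may contain a list of its members, and for the existence of the algorithm it is irrelevant whether we can compute the list. Second, renaming is harmless. Let $\mathcal K$ be closed under injective renaming of variables, let $\varphi$ be a quantifier-free formula, and let $\varphi^\rho$ arise from $\varphi$ by replacing its variables injectively by others. This replacement extends to a permutation $\rho$ of $V$, and $\varphi^\rho$ holds in $\mathfrak A$ if and only if $\varphi$ holds in $\mathfrak A^{\rho}$. As $\mathcal K$ is closed under both $\rho$ and $\rho^{-1}$, the formulas $\varphi$ and $\varphi^\rho$ are both valid over $\mathcal K$ or both not.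

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Fix $k$. Let $\mathcal T$ be the finite set of all members of $\mathcal N_0\cup\dots\cup\mathcal N_k$ over the variables $v_1,\dots,v_{2k}$, and let $\mathcal E\subseteq\mathcal T\times\mathcal T$ be the finite set of pairs of equivalent terms. Given terms $t,s$ with at most $k$ variable occurrences each, at most $2k$ variables occur in $t=s$. Rename them injectively into $v_1,\dots,v_{2k}$, which preserves validity over $\mathsf{REL}$, compute the normal forms of the two renamed terms, and accept if and only if this pair is in $\mathcal E$. No bound on the alternation of $t$ and $s$ is needed, since Lemma~\ref{lem:nf} applies to all terms.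
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:more}]
(1) The algorithm is that of Lemma~\ref{lem:nf}. Let $\gamma$ be the largest size of a term in $\Gamma$, and let $\lambda$ be the largest number of symbols that a word of $U$ adds to a term. A member of $\mathcal N_k$ with $k\ge1$ has size at most $(2k-1)\lambda+(k-1)+k$, so $C=\max(\gamma,2\lambda+2)$ works for all $k\ge0$.

For the alternation, note first that $\Sigma_n\subseteq\Sigma_{n+1}$ and $\Pi_n\subseteq\Pi_{n+1}$. For $n=0$ this holds by definition. If it holds for $n$, then $\Sigma_{n+2}$ contains $\Pi_{n+1}\supseteq\Pi_n$ and is closed under $\cup,\cap,\cdot,{}^{\smile}$, so it contains $\Sigma_{n+1}$; the dual argument applies to $\Pi_{n+2}$. We claim that a term in negation normal form with $d$ occurrences of $\cdot$ and $\dagger$ together lies in $\Sigma_{d+1}\cap\Pi_{d+1}$, and argue by induction on the term. The terms $a$, $a^-$ and the constants lie in $\Sigma_0=\Pi_0\subseteq\Sigma_1\cap\Pi_1$. For $\cup,\cap,{}^{\smile}$, the arguments lie in $\Sigma_{d+1}\cap\Pi_{d+1}$ by monotonicity, and this set is closed under the three operations. If $t,s$ have $d_1,d_2$ such occurrences and $d=d_1+d_2+1$, then $t\in\Sigma_{d_1+1}\subseteq\Sigma_d$ and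 $s\in\Sigma_{d_2+1}\subseteq\Sigma_d$ with $d\ge1$, so $t\cdot s\in\Sigma_d\subseteq\Sigma_{d+1}\cap\Pi_{d+1}$. With $\Pi_d$ in place of $\Sigma_d$ the same lines treat $t\dagger s$. The De Morgan laws preserve the total number of symbols $\cdot$ and $\dagger$, which for $\mathrm{nf}(t)$ is at most its size. So the alternation of $\mathrm{nf}(t)$ is at most $C(k+1)+1$.

(2) By Lemma~\ref{lem:nf}, the number of classes is at most the number of members of $\mathcal N_k$ over the $n$ variables. There are at most $4^{k-1}$ binary trees with $k$ leaves: such a tree is determined by recording, for its $2k-1$ nodes in preorder, which are leaves, and the last node is always a leaf. So the number is at most $4^{k-1}\,3^{k-1}\,|U|^{2k-1}\,n^k\le c^kn^k$ with $c=12|U|^2$. For the lower bound we show that the $n^k$ products $a_1\cdot a_2\cdots a_k$ of variables are pairwise inequivalent. Given $a_1,\dots,a_k$, let $W=\{0,\dots,k\}$ and interpret each variable $a$ by $\{(i-1,i):a_i=a\}$. The pair $(0,k)$ lies in the value of $b_1\cdots b_k$ if and only if there are points $0=z_0,z_1,\dots,z_k=k$ with $(z_{i-1},z_i)$ in the value of $b_i$. Every step raises the point by one, so $z_i=i$, and the condition says that $b_i=a_i$ for all $i$.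

(3) Fix $k$ and $\mathcal K$. Let $e_1,\dots,e_N$ be the finitely many equations between members of $\mathcal N_0\cup\dots\cup\mathcal N_k$ over $v_1,\dots,v_k$. Given a formula with at most $k$ variable occurrences, rename its variables injectively into $v_1,\dots,v_k$ and replace every term by its normal form. The first step preserves validity over $\mathcal K$, and the second preserves the truth value in every structure. The result is a Boolean combination of $e_1,\dots,e_N$, of unbounded length, but its truth value in a structure depends only on the Boolean function $\{0,1\}^N\to\{0,1\}$ that it defines, and this function can be computed from the formula. The functions that correspond to formulas valid over $\mathcal K$ form a finite set, which is built into the algorithm.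
\end{proof}

Closure under renaming cannot be dropped from (3). Let $N_0$ be an undecidable set of positive integers, and let $\mathcal K$ consist of the single one-point structure in which $v_i$ is empty exactly for $i\in N_0$. Then $v_i=\bot$ is valid over $\mathcal K$ if and only if $i\in N_0$.

\begin{remark}\label{rem:final}
The normal form procedure is uniform in $k$; only the final table $\mathcal E$ depends on $k$. This dependence is unavoidable. If a decision procedure for the $k$-variable-occurrence fragment could be computed from $k$, then counting the variable occurrences in an input equation would decide the equational theory of all terms, contrary to (K1). Theorem~\ref{thm:main} can also be deduced from Theorem~\ref{thm:more}(1) together with (K2) for $n=C(k+1)+1$.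
\end{remark}

\section{Counting to two}\label{sec:two}

The operation $E_2$ of Theorem~\ref{thm:two} is close to the letters. It commutes with all permutations of $W$, and it has a first-order definition with a single occurrence of $X$: we have $(x,y)\in E_2X$ if and only if for every $w$ there is $z\notin\{x,w\}$ with $(z,y)\in X$. Comparing it with the selector shows what made the orbits finite. For $|W|\ge2$, the word $\sigma^2$ keeps columns of size $1$, fills larger columns, and leaves empty columns empty; on the graph of an injective partial function it does nothing, neither to the columns nor, after a converse, to the rows. The analogous word for $E_2$ keeps columns of size $2$ and \emph{erases} columns of size $1$. Erasing an entry shrinks a row from size $2$ to size $1$; erasing that row shrinks another column, and the process can go on for as long as we like.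

\begin{proof}[Proof of Theorem~\ref{thm:two}]
Let $|W|\ge3$. The operation $E_2$ acts on each column separately, and $x$ lies in the image of a column $c$ if and only if $|c\setminus\{x\}|\ge2$. So $E_2$ maps $c$ to $W$ if $|c|\ge3$, to $W\setminus c$ if $|c|=2$, and to $\emptyset$ if $|c|\le1$. For $L=\neg E_2\neg E_2$ the column passes through
\[
\begin{array}{ll}
|c|\ge3: & c\mapsto W\mapsto\emptyset\mapsto\emptyset\mapsto W,\\
|c|=2: & c\mapsto W\setminus c\mapsto c\mapsto W\setminus c\mapsto c,\\
|c|\le1: & c\mapsto\emptyset\mapsto W\mapsto W\mapsto\emptyset .
\end{array}
\]
Let $L'X=(L(X^{\smile}))^{\smile}$, which acts in the same way on rows. On a relation all of whose rows and columns have at most two elements, $L$ deletes exactly the pairs that lie in columns of size $1$, and $L'$ deletes exactly the pairs that lie in rows of size $1$.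

For $n\ge2$ let $W=\{0,\dots,n\}$ and $R_n=\{(i,i):0\le i\le n\}\cup\{(i+1,i):0\le i<n\}$. View a relation as a bipartite graph with an edge between $\mathrm{row}_x$ and $\mathrm{col}_y$ for each pair $(x,y)$. Then $R_n$ is the path
\[
\mathrm{row}_0,\ \mathrm{col}_0,\ \mathrm{row}_1,\ \mathrm{col}_1,\ \dots,\ \mathrm{row}_n,\ \mathrm{col}_n
\]
with $2n+1$ edges. The only column of size $1$ is $\mathrm{col}_n$, so $LR_n$ is a path with $2n$ edges, both of whose ends are rows. In a path with $2m\ge2$ edges whose ends are both rows, the rows of size $1$ are the two ends, so $L'$ deletes the two end edges and leaves a path with $2m-2$ edges whose ends are both columns; $L$ does the same with rows and columns exchanged. (For $n=3$ the deleted pairs are $(3,3)$; then $(0,0),(3,2)$; then $(1,0),(2,2)$; then $(1,1),(2,1)$.) Therefore $(L'L)^jR_n$ has exactly $2n+2-4j$ pairs whenever $1\le j\le(n+1)/2$. Given $0\le i<j$, take $n=2j$. Then $(L'L)^iR_n$ has more pairs than $(L'L)^jR_n$, so the words $(L'L)^i$ and $(L'L)^j$ are inequivalent, and the monoid is infinite.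
\end{proof}

Together with Theorem~\ref{thm:monoid} this shows that $E_2$ is not equivalent to any word of letters. We make no claim about undecidability for the extension by $E_2$.

\begin{thebibliography}{9}
\bibitem{Nakamura}
Yoshiki Nakamura, \emph{On the Finite Variable-Occurrence Fragment of the Calculus of Relations with Bounded Dot-Dagger Alternation}, arXiv:2307.05046 (2023).
\end{thebibliography}
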